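# A six-edge path that refutes $n\log^{O(1)}n$ for edge-ordered forests of order chromatic number 2

Throughout, $\log$ is to base $2$, and $[0,K)$ denotes the set of integers $\{0,1,\dots,K-1\}$.

## 1. Edge orders, containment, extremal functions, order chromatic number

**Definition (edge-ordered graph).** An *edge-ordered graph* is a finite simple graph $G=(V,E)$ together with a linear order on $E$. Two edge-ordered graphs are *isomorphic* if some graph isomorphism between them preserves the edge orders. An *edge-ordered forest* is an edge-ordered graph whose underlying graph is a forest.

For a path we describe the order by writing the ranks of the edges along the path. For example, "the path $1,3,2$" has three edges, the middle one is the largest, and one end edge is the smallest. Reading a path backwards gives an isomorphic object, so the six orders of a three-edge path fall into three classes: $1,2,3$ (the same as $3,2,1$), then $1,3,2$ (the same as $2,3,1$), then $2,1,3$ (the same as $3,1,2$).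

**Definition (containment).** $G$ *contains* $H$ if some subgraph of $G$, with the inherited edge order, is isomorphic to $H$. Otherwise $G$ *avoids* $H$.

For example, a triangle with edges ordered in any way contains the two-edge path. It contains no three-edge path, for lack of vertices.

**Definition (extremal function).** For an edge-ordered graph $H$ with at least one edge, $\mathrm{ex}_<(n,H)$ is the maximum number of edges in an $n$-vertex edge-ordered graph that avoids $H$.

For example, the two-edge path has only one edge order up to isomorphism, and a graph avoids it exactly when it is a matching, so the extremal function is $\lfloor n/2\rfloor$. Two facts follow directly from the definition. If $F$ contains $H$, then $\mathrm{ex}_<(n,F)\ge \mathrm{ex}_<(n,H)$. If $\overline H$ is $H$ with its edge order reversed, then $\mathrm{ex}_<(n,\overline H)=\mathrm{ex}_<(n,H)$, since we may reverse the host as well.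

**Definition (lexicographic complete bipartite graph).** Let $L_{s,t}$ be $K_{s,t}$ with parts $\{x_1,\dots,x_s\}$ (the *rows*) and $\{y_1,\dots,y_t\}$ (the *columns*), where $x_iy_j<x_{i'}y_{j'}$ if $i<i'$, or $i=i'$ and $j<j'$. Write $L_t=L_{t,t}$.

For example, $L_2$ is the four-cycle with $x_1y_1<x_1y_2<x_2y_1<x_2y_2$. In $L_{s,t}$ the edges at each row form an interval of the edge order. This one property will be used many times.

**The order chromatic number.** The parameter $\chi_<(H)$ was introduced by Gerbner, Methuku, Nagy, Pálvölgyi, Tardos and Vizer. For it they proved an Erdős–Stone–Simonovits-type theorem: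
$$\mathrm{ex}_<(n,H)=\left(1-\frac{1}{\chi_<(H)-1}+o(1)\right)\binom n2 ,$$
where $\chi_<(H)=\infty$ is allowed. We use $\chi_<$ only through this theorem, and only in the following form: for $H$ with at least one edge,
$$\chi_<(H)=2\quad\Longleftrightarrow\quad \mathrm{ex}_<(n,H)=o(n^2). \tag{1}$$

For example, the two-edge path has order chromatic number $2$. In contrast, the path $v_0v_1v_2v_3v_4$ with ranks $1,4,2,3$ does not, although it is a forest. To see this, we check that $L_{s,t}$ avoids it for all $s,t$. Since the path is connected, a copy would have $\{v_1,v_3\}$ as rows or $\{v_0,v_2,v_4\}$ as rows.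

- If $v_1,v_3$ are rows: ranks $1$ and $4$ are at row $v_1$, so by the interval property the edge of rank $2$ is at row $v_1$ too. But that edge is $v_2v_3$, and its row is $v_3$.
- If $v_0,v_2,v_4$ are rows: ranks $2$ and $4$ are at row $v_2$, so the edge of rank $3$ is at row $v_2$. But that edge is $v_3v_4$, and its row is $v_4$.

Hence the extremal function of this path is at least $\lfloor n^2/4\rfloor$, and by (1) its order chromatic number is not $2$.

## 2. The conjectured almost linear bound, and a path that violates it

By (1), order chromatic number $2$ is exactly the subquadratic range. For forests it is known that one is then far below quadratic: for every edge-ordered forest $H$ with $\chi_<(H)=2$,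
$$\mathrm{ex}_<(n,H)=n\,2^{O(\sqrt{\log n})}. \tag{2}$$
The function $2^{\sqrt{\log n}}$ grows faster than every power of $\log n$ and slower than every positive power of $n$. Can it be replaced by a power of $\log n$?

**Conjecture** (Kucheriya and Tardos, "A characterization of edge-ordered graphs with almost linear extremal functions", arXiv:2206.12979 (2022), the source of the problem). For every edge-ordered forest $H$ with at least one edge and order chromatic number $2$ there is a constant $c=c(H)$ such that $\mathrm{ex}_<(n,H)=O(n\log^c n)$.

We shall disprove it. Let $H_0$ be the path $v_0v_1v_2v_3v_4v_5v_6$ with edges $f_i=v_{i-1}v_i$ ordered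
$$f_3<f_2<f_6<f_1<f_4<f_5, \tag{3}$$
so the ranks along the path are $4,2,1,5,6,3$.

**Theorem 1.** (a) $\chi_<(H_0)=2$.

(b) For all $n\ge 2^9$,
$$\mathrm{ex}_<(n,H_0)\ \ge\ \frac{n\,2^{\sqrt{\log n}}}{32\,(\log n)^{1/4}} .$$

**What Theorem 1 gives.** Write $\Lambda=\log n$. For any constant $c$, the lower bound divided by $n\log^c n$ equals $2^{\sqrt \Lambda-(c+1/4)\log \Lambda-5}$, which tends to infinity. So the conjecture is false. The lower bound is $n2^{(1-o(1))\sqrt{\log n}}$, and together with (2) it gives $\mathrm{ex}_<(n,H_0)=n2^{\Theta(\sqrt{\log n})}$. So the general upper bound (2) is tight up to the constant in the exponent. If $F\supseteq H_0$ is any edge-ordered forest with $\chi_<(F)=2$, then $\mathrm{ex}_<(n,F)\ge\mathrm{ex}_<(n,H_0)$ and (2) applies to $F$, so $\mathrm{ex}_<(n,F)=n2^{\Theta(\sqrt{\log n})}$ as well.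

## 3. Paths with three edges are linear

Before the proof, let us see how the function behaves for the smallest paths. All three three-edge paths have a linear extremal function.

*The path $2,1,3$.* At each vertex mark the two largest edges (all of them if there are fewer than two). At most $2n$ edges are marked. If there are more than $2n$ edges, some edge $uv$ is unmarked, so $u$ has two edges larger than $uv$, and so does $v$. Pick a larger edge $pu$ at $u$, then a larger edge $vq$ at $v$ with $q\ne p$. The path $p\,u\,v\,q$ has its middle edge smallest, so it is the path $2,1,3$, read in one of the two directions. Hence the extremal function is at most $2n$.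

*The path $1,3,2$.* Reversing the order of $2,1,3$ gives $2,3,1$, which is $1,3,2$ read backwards. So the bound $2n$ holds here too.

*The path $1,2,3$.* Mark the smallest edge and the two largest edges at each vertex. If there are more than $3n$ edges, some $uv$ is unmarked. Take a smaller edge $pu$ at $u$, and one of the two larger edges $vq$ at $v$ with $q\neq p$. Then $p\,u\,v\,q$ is increasing. So the extremal function is at most $3n$.

Nothing here suggests more than a linear bound. With six edges the situation is different.

## 4. Dense graphs contain $L_t$, so $\chi_<(H_0)=2$

This section proves part (a). By (1) we need $\mathrm{ex}_<(n,H_0)=o(n^2)$. We show that $H_0$ sits inside $L_4$, and that every dense edge-ordered graph contains $L_4$.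

**Step 1: $L_4$ contains $H_0$.** Map the vertices $v_2,v_6,v_0,v_4$ to $x_1,x_2,x_3,x_4$, and $v_3,v_1,v_5$ to $y_1,y_2,y_3$. Then the edges, listed in the order (3), become
$$f_3\mapsto x_1y_1,\quad f_2\mapsto x_1y_2,\quad f_6\mapsto x_2y_3,\quad f_1\mapsto x_3y_2,\quad f_4\mapsto x_4y_1,\quad f_5\mapsto x_4y_3,$$
which is increasing in $L_4$.

**Step 2: a Ramsey tool.** We need to make an arbitrary order on a huge $K_{N,N}$ homogeneous. The tool is a case of the product Ramsey theorem (Graham–Rothschild–Spencer, *Ramsey Theory*, Section 5.1); in this case the proof is short.

**Lemma 1.** For all $t,q$ there is an $N$ such that whenever the pairs $(\{i<i'\},\{j<j'\})$ of $2$-subsets of $\{1,\dots,N\}$ are colored with $q$ colors, there are $I,J\subseteq\{1,\dots,N\}$ with $|I|=|J|=t$ such that all pairs with $\{i,i'\}\subseteq I$, $\{j,j'\}\subseteq J$ have the same color.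

*Proof.* By Ramsey's theorem choose $M$ such that every $q$-coloring of the $2$-subsets of $\{1,\dots,M\}$ has a monochromatic $t$-set. Then choose $N\ge M$ such that every coloring of the $2$-subsets of $\{1,\dots,N\}$ with $q^{\binom M2}$ colors has a monochromatic $t$-set. Given the coloring of pairs, assign to each $\{j<j'\}$ the function that sends a $2$-subset $\{i<i'\}$ of $\{1,\dots,M\}$ to the color of $(\{i,i'\},\{j,j'\})$. There are at most $q^{\binom M2}$ such functions, so some $t$-set $J$ has the same function on all its $2$-subsets. This one function is a $q$-coloring of the $2$-subsets of $\{1,\dots,M\}$, and it has a monochromatic $t$-set $I$. $\blacksquare$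

**Step 3: every dense edge-ordered graph contains $L_t$.** This is the heart of part (a).

**Proposition 1.** For every $t\ge 3$, $\mathrm{ex}_<(n,L_t)=o(n^2)$.

*Proof.* Let $\varepsilon>0$, and let $N$ be the number from Lemma 1 for this $t$ and $q=24$. By the Kővári–Sós–Turán theorem, for all large $n$ every $n$-vertex graph with at least $\varepsilon n^2$ edges contains $K_{N,N}$. Take an edge order on such a graph, and let the parts of the $K_{N,N}$ be $x_1,\dots,x_N$ and $y_1,\dots,y_N$. Color $(\{i<i'\},\{j<j'\})$ by the relative order, one of $24$, of the four edges $x_iy_j,\ x_iy_{j'},\ x_{i'}y_j,\ x_{i'}y_{j'}$. Let $I,J$ be the $t$-sets from Lemma 1, and use only indices in $I$ and $J$ from now on.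

*Monotonicity in each index.* Compare $x_iy_j$ with $x_iy_{j'}$ for $j<j'$. The constant color determines the result when $i$ is the smaller element of a pair in $I$, that is, for all $i$ that are not last in $I$, and the result is the same for all these $i$ and all $j<j'$. The constant color also determines the result when $i$ is the larger element of a pair, that is, for all $i$ that are not first, and again the result is always the same. Since $|I|=t\ge3$, some $i\in I$ is neither first nor last, so the two results agree. Hence the comparison has the same result for all $i\in I$ and all $j<j'$ in $J$. By the same argument with rows and columns exchanged (and $|J|\ge 3$), the comparison of $x_iy_j$ with $x_{i'}y_j$ for $i<i'$ always has the same result. Reversing the indexing of $I$, of $J$, or of both keeps the color constant on all pairs (only its name changes). So we may assume that $x_iy_j$ is increasing in $i$ and increasing in $j$.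

*The mixed comparison.* For $i<i'$ and $j<j'$, the comparison of $x_iy_{j'}$ with $x_{i'}y_j$ also has a constant result.

Suppose first that always $x_iy_{j'}<x_{i'}y_j$. We claim that for $i<i'$ and any $a,b\in J$ we have $x_iy_a<x_{i'}y_b$. If $a>b$, this is the assumption. If $a=b$, it is monotonicity in $i$. If $a<b$, then $x_iy_a<x_iy_b<x_{i'}y_b$. Together with monotonicity in $j$ within a row, this is the lexicographic order, and we have a copy of $L_t$.

Suppose now that always $x_iy_{j'}>x_{i'}y_j$. For $j<j'$ and any $a,b\in I$ we get $x_ay_j<x_by_{j'}$: for $a>b$ this is the assumption, for $a=b$ it is monotonicity in $j$, and for $a<b$ we have $x_ay_j<x_by_j<x_by_{j'}$. So the order is first by the $y$-index and then by the $x$-index. This is a copy of $L_t$ with the roles of the parts exchanged.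

In both cases the graph contains $L_t$. So $\mathrm{ex}_<(n,L_t)\le\varepsilon n^2$ for all large $n$, for every $\varepsilon>0$. $\blacksquare$

**Step 4: end of part (a).** By Step 1, $\mathrm{ex}_<(n,H_0)\le\mathrm{ex}_<(n,L_4)=o(n^2)$, and (1) gives $\chi_<(H_0)=2$. $\blacksquare$

## 5. Hosts with rows as intervals, and the $n\log n$ ceiling for scales on a line

Now the lower bound. The computation with the path $1,4,2,3$ suggests which hosts to use: bipartite graphs with *rows* and *columns*, ordered first by the row, so that **the edges at each row form an interval**. To order the edges at one row, give each column a *label* $e\in\{1,\dots,d\}$, let each row have at most one neighbor of each label, and order the edges at a row by increasing label. Call these *labeled hosts*. Here the rows come with a linear order.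

**What a copy of $H_0$ in a labeled host looks like.** Since $H_0$ is connected, either $v_1,v_3,v_5$ are rows or $v_0,v_2,v_4,v_6$ are rows.

The first case is impossible. The edges $f_3,f_4$ are at row $v_3$ and $f_3<f_2<f_4$, so by the interval property $f_2$ is at row $v_3$. But the row of $f_2=v_1v_2$ is $v_1\ne v_3$.

In the second case write
$$a=v_2,\quad b=v_6,\quad c=v_0,\quad g=v_4$$
for the four distinct rows. The edges $f_3,f_2$ are at $a$, $f_6$ is at $b$, $f_1$ is at $c$, and $f_4,f_5$ are at $g$. Let $x,y,z$ be the labels of the columns $v_3,v_1,v_5$. Reading off (3):
$$a<b<c<g,\qquad x<y\ \ (\text{from } f_3<f_2 \text{ at } a),\qquad x<z\ \ (\text{from } f_4<f_5\text{ at } g), \tag{4}$$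
and the adjacencies are: column $v_3$ sees $a$ and $g$, column $v_1$ sees $a$ and $c$, column $v_5$ sees $b$ and $g$.

So the column with the *smallest* of the three labels stretches across the *whole* interval from $a$ to $g$, while the columns with larger labels see pairs inside it. To avoid $H_0$ we want larger labels to force longer stretches.

**The first attempt: label equals scale.** Let the rows be the integers of $[0,K)$, and let there be numbers $1\le D_1\le D_2\le\dots\le D_{d+1}$ such that any two distinct neighbors of a column with label $e$ are at a distance in $[D_e,D_{e+1})$. Then the host avoids $H_0$: in (4) we have $g-a<D_{x+1}\le D_y\le c-a$, because $a\ne c$ are both neighbors of $v_1$, and this contradicts $c<g$. This argument never looks at $v_5$ and $v_6$.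

Here is a concrete host of this kind. Let $k\ge2$, let the rows be $[0,k^d)$ written in base $k$ with $d$ digits (digit $1$ the least significant), and join the row $r$, for each $e$, to the column $(e,\text{all digits of }r\text{ except digit }e)$. Two rows that share a column of label $e$ differ only in digit $e$, so their distance lies in $[k^{e-1},k^e)$. There are $k^d+dk^{d-1}$ vertices and $dk^d$ edges. With $k=d$ this is $n=2d^d$ vertices and $\frac d2 n$ edges, where $\log n=1+d\log d$. So the number of edges is $n$ times about $\frac{\log n}{2\log\log n}$. This is superlinear, but it does not hurt the conjecture.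

**Where it stops.** No host of this kind has more than $2n+n\log n$ edges. Indeed, columns of degree at most $2$ account for at most $2n$ edges in total. Let $e_1<\dots<e_s$ be the labels that have a column of degree at least $3$. For such a label $e$ there are neighbors $r<r'<r''$ of one column, and
$$2D_e\le (r'-r)+(r''-r')=r''-r<D_{e+1}.$$
Hence $D_{e_{j+1}}\ge D_{e_j+1}>2D_{e_j}$, so $D_{e_s}\ge2^{s-1}$, and $K>r''-r\ge 2D_{e_s}\ge 2^s$ for the triple with label $e_s$. Therefore $s<\log K$. The remaining edges have labels among $e_1,\dots,e_s$, at most $s$ per row, so there are at most $K\log K\le n\log n$ of them.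

The obstruction is visible: on a line, a column with three neighbors sees two distances that differ by a factor of at least $2$, so useful labels must grow geometrically. Columns with only *two* neighbors do not have this problem, since *every* integer $e$ can serve as a label, meaning "distance exactly $e$". But such columns carry too few edges.

## 6. Two values per coordinate: the graphs $G_m$

The way out is to keep two values at distance exactly $e$, but in each of $m$ coordinates at once. Rows become vectors in $[0,K)^m$ in lexicographic order. A column of label $e$ sees, in each coordinate, at most two values, which differ by exactly $e$. It can then have up to $2^m$ neighbors, and the labels may still be all of $1,2,\dots,d$.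

This has a price. In the first attempt the contradiction came from $a\neq c$. With vectors, $a\ne c$ no longer means that they differ in the coordinate we look at, and the argument that used only $v_0,\dots,v_4$ really does break. We check this right after the construction. The second half of $H_0$ repairs it: $v_1$ will force $c_i=a_i$, by symmetry $v_5$ will force $b_i=g_i$, and these two are incompatible with $b<c$.

**Step 1: a pairing of integers at distance $e$.** For $e\ge1$ and an integer $x\ge0$ let
$$\varphi_e(x)=\bigl(\lfloor x/(2e)\rfloor,\ x\bmod e\bigr).$$
This cuts the integers into blocks of length $2e$, and in each block pairs $s$ with $s+e$. For example, $\varphi_1$ identifies the members of $\{0,1\},\{2,3\},\dots$, then $\varphi_2$ those of $\{0,2\},\{1,3\},\{4,6\},\{5,7\},\dots$, and $\varphi_3$ those of $\{0,3\},\{1,4\},\{2,5\},\{6,9\},\dots$. What we need is: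
$$\text{if } \varphi_e(x)=\varphi_e(x')\text{ and }x\ne x',\text{ then }|x-x'|=e. \tag{5}$$
Indeed, $x-x'$ is a nonzero multiple of $e$, since $x\equiv x' \pmod e$. Its absolute value is less than $2e$, since both lie in one block of length $2e$. So it is $\pm e$.

**Step 2: the graph.** Fix $m\ge1$ and put $d=2^m$, $K=2md$. Let $G_m$ be the following bipartite edge-ordered graph.

- *Rows:* all vectors $r=(r_1,\dots,r_m)\in[0,K)^m$, ordered lexicographically.
- *Columns:* all tuples $(e,\varphi_e(r_1),\dots,\varphi_e(r_m))$ with $1\le e\le d$ and $r\in[0,K)^m$. The *label* of this column is $e$.
- *Edges:* each row $r$ is joined, for each $e\in\{1,\dots,d\}$, to the column $(e,\varphi_e(r_1),\dots,\varphi_e(r_m))$. So each row has exactly one neighbor of each label.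
- *Edge order:* first by the row; edges at the same row by increasing label of the column.

The edges at each row form an interval, so this is a labeled host as in Section 5.

*Example, $m=1$.* Here $d=2$ and $K=4$. The rows are $0,1,2,3$. The columns of label $1$ are $A$ with neighbors $0,1$ and $B$ with neighbors $2,3$. The columns of label $2$ are $C$ with neighbors $0,2$ and $D$ with neighbors $1,3$. The graph is an $8$-cycle with edge order $0A<0C<1A<1D<2B<2C<3B<3D$.

*The four-edge argument fails in $G_2$.* The part $v_0v_1v_2v_3v_4$ of $H_0$ is the path $3,2,1,4$, and every host of the first attempt avoids it: the second case used only $v_0,\dots,v_4$, and the case where $v_1,v_3$ are rows used only $f_2,f_3,f_4$. But $G_2$, with $d=4$ and $K=16$, contains it. Take rows $a=(0,0)$, $c=(0,2)$, $g=(1,0)$, so $a<c<g$. Since $\varphi_1(0)=\varphi_1(1)$, the rows $a$ and $g$ share a column of label $1$; call it $v_3$. Since $\varphi_2(0)=\varphi_2(2)$, the rows $a$ and $c$ share a column of label $2$; call it $v_1$. With $v_2=a$, $v_0=c$, $v_4=g$ we get $f_3<f_2$ at row $a$, then $f_1$ at row $c$, then $f_4$ at row $g$.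

**Step 3: counting vertices and edges.** This explains the choice of $d$ and $K$. The number of rows is $K^m$ and the number of edges is $dK^m=2^mK^m$. Each block of length $2e$ contributes at most $e$ values of $\varphi_e$, so on $[0,K)$ the map $\varphi_e$ takes at most
$$e\left\lceil\frac{K}{2e}\right\rceil\le \frac K2+e\le\frac K2+d=\frac K2\left(1+\frac{2d}{K}\right)=\frac K2\left(1+\frac1m\right)$$
values. Hence the number of columns is at most
$$d\left(\frac K2\right)^m\left(1+\frac1m\right)^m=K^m\left(1+\frac1m\right)^m<3K^m ,$$
where $d=2^m$ cancels the factor $2^{-m}$, and $(1+1/m)^m$ is less than Euler's number $2.718\ldots$. So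
$$N_m:=|V(G_m)|\le 4K^m,\qquad |E(G_m)|=2^mK^m. \tag{6}$$
The choice $d=2^m$ makes the number of columns comparable to the number of rows. The choice $K=2md$ keeps the rounding loss $(1+2d/K)^m$ bounded.

**Step 4: $G_m$ avoids $H_0$.** This is the key step.

**Lemma 2.** For every $m\ge1$, $G_m$ avoids $H_0$.

*Proof.* Suppose $G_m$ contains $H_0$, and identify $H_0$ with its image. By the analysis in Section 5, which applies to every labeled host, $v_1,v_3,v_5$ cannot be the rows. So $v_0,v_2,v_4,v_6$ are rows and (4) holds: $a<b<c<g$ lexicographically, $x<y$ and $x<z$.

Let $i$ be the first coordinate in which the vectors $a,b,c,g$ are not all equal. It exists because they are distinct. In all earlier coordinates they agree, so the lexicographic order gives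
$$a_i\le b_i\le c_i\le g_i,\qquad a_i<g_i,$$
where the strict inequality holds because the four numbers are not all equal. Now look at the three columns in coordinate $i$. If two rows share a column of label $e$, then $\varphi_e$ agrees on their $i$-th coordinates, so by (5) these coordinates are equal or differ by exactly $e$.

- Column $v_3$, of label $x$, sees $a$ and $g$, and $a_i\neq g_i$. So $g_i-a_i=x$.
- Column $v_1$, of label $y$, sees $a$ and $c$. So $c_i-a_i\in\{0,y\}$. But $c_i-a_i\le g_i-a_i=x<y$, so $c_i=a_i$.
- Column $v_5$, of label $z$, sees $b$ and $g$. So $g_i-b_i\in\{0,z\}$. But $g_i-b_i\le g_i-a_i=x<z$, so $b_i=g_i$.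

Hence $b_i=g_i>a_i=c_i$, which contradicts $b_i\le c_i$. $\blacksquare$

## 7. Optimizing $m$ and filling up to $n$ vertices

This section proves part (b). By (6), $G_m$ has at least $2^m/4$ edges per vertex, and $\log (K^m)=m(m+1+\log m)$, so we can afford $m$ close to $\sqrt{\log n}$. The rest is exact bookkeeping.

**Step 1: choosing $m$ so that $G_m$ fits into $n$ vertices.** Let $n\ge 2^9$ and put
$$\ell=\sqrt{\log n}\ge3,\qquad \lambda=\log\ell,\qquad M=\ell-\tfrac12\lambda-1,\qquad m=\lfloor M\rfloor .$$
First, $m\ge1$. The function $\ell-\frac12\log\ell-1$ has derivative $1-\frac{1}{2\ell\ln2}>0$ for $\ell\ge3$, and at $\ell=3$ its value is $2-\frac12\log 3>1$, because $\log3<2$. So $M>1$.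

Next, $m\le M\le\ell$, so $\log m\le\lambda$. As $K=2m2^m$, we have $\log K=m+1+\log m$, and therefore
$$\log(4K^m)=2+m(m+1+\log m)\le2+M(M+1+\lambda)=2+\left(\ell-\tfrac12\lambda-1\right)\left(\ell+\tfrac12\lambda\right).$$
Expanding the product, the terms $\pm\frac12\ell\lambda$ cancel, and
$$\log(4K^m)\le \ell^2-\ell-\tfrac14\lambda^2-\tfrac12\lambda+2\le\ell^2=\log n,$$
since $\ell\ge3$ and $\lambda>0$. So $N_m\le4K^m\le n$.

**Step 2: disjoint copies.** Take $t=\lfloor n/N_m\rfloor$ vertex-disjoint copies of $G_m$, add isolated vertices to reach exactly $n$ vertices, and order the edges copy after copy. Since $H_0$ is connected, a copy of it in this graph would lie inside one copy of $G_m$, which is impossible by Lemma 2. So this graph avoids $H_0$.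

**Step 3: counting edges.** As $n\ge N_m$, we have $t\ge \frac{n}{2N_m}\ge\frac{n}{2\cdot4K^m}$. Also $m\ge M-1$. So the number of edges is at least
$$\frac{n}{8K^m}\cdot2^mK^m=\frac{n2^m}{8}\ge\frac{n2^{M-1}}{8}=\frac{n\,2^{\ell-\lambda/2-2}}{8}=\frac{n2^\ell}{32\sqrt\ell}=\frac{n\,2^{\sqrt{\log n}}}{32(\log n)^{1/4}} .$$
This proves part (b) of Theorem 1. $\blacksquare$

## 8. Close and dominated color classes

What did Lemma 2 use about $H_0$? One color class could not be the rows because of the interval property. The other class could, but whichever consecutive pair of its rows "jumps" in the critical coordinate, two columns with labels in the wrong order stretch over that jump. We now turn this into a criterion that handles many graphs with the same hosts $G_m$.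

Let $H$ be a connected bipartite edge-ordered graph with at least one edge and color classes $A,B$. Let $X\in\{A,B\}$. Every vertex of $H$ has an edge. We write $N(v)$ for the set of neighbors of $v$ in $H$.

**Definition (close).** $X$ is *close* if for each $v\in X$ the edges at $v$ form an interval in the edge order of $H$. Then $X$ inherits a linear order: $u<u'$ if the edges at $u$ precede those at $u'$.

In $H_0$, the class $\{v_1,v_3,v_5\}$ is not close, because $f_3<f_2<f_4$ while $f_3,f_4$ are at $v_3$ and $f_2$ is not. The class $\{v_0,v_2,v_4,v_6\}$ is close: by (3) the edges come as $f_3,f_2$ at $v_2$, then $f_6$ at $v_6$, then $f_1$ at $v_0$, then $f_4,f_5$ at $v_4$. Its order is $v_2<v_6<v_0<v_4$. In the path $1,4,2,3$ of Section 1, neither class is close.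

**Definition (hull).** If $X$ is close and $w\notin X$, then $\mathrm{hull}(w)$ is the interval $[\min N(w),\max N(w)]$ of $X$.

In $H_0$ with $X=\{v_2<v_6<v_0<v_4\}$: $\mathrm{hull}(v_3)=X$, $\mathrm{hull}(v_1)=[v_2,v_0]=\{v_2,v_6,v_0\}$ and $\mathrm{hull}(v_5)=[v_6,v_4]=\{v_6,v_0,v_4\}$.

**Definition (dominated).** A close class $X$ with $|X|\ge2$ is *dominated* if for every two consecutive elements $u<u^+$ of $X$ there are $v\in X$ and $w,w'\in N(v)$ with $vw<vw'$ and
$$u,u^+\in\mathrm{hull}(w')\subseteq\mathrm{hull}(w).$$

In $H_0$ the class $X$ is dominated. For the pairs $v_2,v_6$ and $v_6,v_0$ take $v=v_2$ and $(w,w')=(v_3,v_1)$: here $v_2v_3=f_3<f_2=v_2v_1$, and $\mathrm{hull}(v_1)$ contains both pairs. For the pair $v_0,v_4$ take $v=v_4$ and $(w,w')=(v_3,v_5)$: here $f_4<f_5$, and $\mathrm{hull}(v_5)$ contains the pair.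

In the path $3,2,1,4$ on $v_0,\dots,v_4$ from Section 6, the class $\{v_2<v_0<v_4\}$ is close but not dominated. The only hull that contains the pair $v_0,v_4$ is $\mathrm{hull}(v_3)$, which is the whole class, while $\mathrm{hull}(v_1)=\{v_2,v_0\}$. So $w'=v_3$, and no $w\ne v_3$ has $\mathrm{hull}(w)\supseteq\mathrm{hull}(v_3)$. This agrees with the fact that $G_2$ contains this path.

**Theorem 2.** Let $\mathcal F$ be the family of all connected bipartite edge-ordered graphs $H$ (with at least one edge) for which each of the two color classes is either not close, or close and dominated. Then every $G_m$ avoids every member of $\mathcal F$. Consequently, for every $n\ge2^9$ there is a single $n$-vertex edge-ordered graph with at least $n2^{\sqrt{\log n}}/(32(\log n)^{1/4})$ edges that avoids all members of $\mathcal F$ simultaneously. In particular, every forest $H\in\mathcal F$ with $\chi_<(H)=2$ satisfies $\mathrm{ex}_<(n,H)=n2^{\Theta(\sqrt{\log n})}$. The same lower bound for the extremal function holds for the graph obtained from a member of $\mathcal F$ by reversing its edge order.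

*Proof.* Suppose some $G_m$ contains $H\in\mathcal F$. Since $H$ is connected, one of its color classes is mapped to rows and the other to columns. Let $X$ be the class mapped to rows.

**Step 1: $X$ is close.** Otherwise there are $v\in X$ and edges $f<h<f'$ of $H$ with $f,f'$ incident to $v$ and $h$ not. In $G_m$ the edges at the row that is the image of $v$ form an interval, so the image of $h$ is at this row. But the only row incident to the image of $h$ is the image of the $X$-end of $h$, and this end is not $v$. This is a contradiction.

So $X$ is close, and since $H\in\mathcal F$, it is dominated. Identify $H$ with its image.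

**Step 2: finding the jump.** The order of $X$ agrees with the lexicographic order of the rows, because in $G_m$ the edges at a smaller row precede those at a larger row. As $|X|\ge2$, there is a first coordinate $i$ in which the rows in $X$ are not all equal. All rows of $X$ agree before coordinate $i$, so the $i$-th coordinate is weakly increasing along $X$, and it is not constant. Hence there are consecutive $u<u^+$ in $X$ with $u_i<u_i^+$.

**Step 3: comparing two labels.** Take $v,w,w'$ from the definition of "dominated" for this pair, and let $e,e'$ be the labels of the columns $w,w'$. From $vw<vw'$ at row $v$ we get $e<e'$. Let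
$$p=\min N(w'),\quad q=\max N(w'),\quad p'=\min N(w),\quad q'=\max N(w).$$
From $u,u^+\in\mathrm{hull}(w')\subseteq\mathrm{hull}(w)$ we get
$$p'\le p\le u<u^+\le q\le q' .$$
By the weak monotonicity of the $i$-th coordinate, $q_i-p_i\ge u^+_i-u_i>0$. Rows $p$ and $q$ are neighbors of the column $w'$, so $\varphi_{e'}(p_i)=\varphi_{e'}(q_i)$, and (5) gives $q_i-p_i=e'$. Likewise $q'_i-p'_i\ge q_i-p_i>0$, and $p',q'$ are neighbors of $w$, so $q'_i-p'_i=e$. Thus $e\ge e'$, which contradicts $e<e'$. So every $G_m$ avoids every member of $\mathcal F$.

**Step 4: the consequences.** The graph built in Section 7, namely disjoint copies of $G_m$ with the edges ordered copy after copy, does not depend on the forbidden graph. Since the members of $\mathcal F$ are connected, a copy of any of them would lie in one copy of $G_m$. So this one graph avoids all of $\mathcal F$, and it has the stated number of edges by the computation in Section 7. For a forest $H\in\mathcal F$ with $\chi_<(H)=2$, combine this lower bound with (2). The last claim holds because reversing the edge orders of both host and forbidden graph preserves containment and non-containment. $\blacksquare$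

By the examples above, $H_0\in\mathcal F$, so Lemma 2 is a special case of Theorem 2.

**Example (the reversed path).** Reversing the order of $H_0$ replaces each rank $r$ by $7-r$ and gives the path $3,5,6,2,1,4$. Reversal preserves $\mathrm{ex}_<$. So by (1) this path has order chromatic number $2$, and it satisfies the lower bound of Theorem 1. It also disproves the conjecture.

**Example (an infinite family of trees).** For $k\ge2$ take the spider with center $w_0$ and legs $w_0p_jw_jq_j$ for $1\le j\le k$. One color class is $X=\{p_1,\dots,p_k,q_1,\dots,q_k\}$, the other is $\{w_0,w_1,\dots,w_k\}$. Order $X$ linearly so that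

- its first and last elements are among the $p_j$, and
- the intervals between $p_j$ and $q_j$, for $1\le j\le k$, together cover every consecutive pair.

Order the edges first by their end in $X$, and at $p_j$ put $p_jw_0<p_jw_j$. Such orders exist for every $k\ge2$: take $p_1<q_2<q_1<p_2$ and insert all other $p_j,q_j$ between $q_2$ and $q_1$. The intervals $[p_1,q_1]$ and $[q_2,p_2]$ already cover every consecutive pair.

*These trees are in $\mathcal F$.* The class $X$ is close by the choice of the edge order. We have $\mathrm{hull}(w_0)=X$, since the first and last elements of $X$ are among the $p_j$, and $\mathrm{hull}(w_j)$ is the interval between $p_j$ and $q_j$. Given a consecutive pair $u<u^+$, choose $j$ such that $\mathrm{hull}(w_j)$ contains it, and take $v=p_j$, $w=w_0$, $w'=w_j$. Then $vw<vw'$ and $u,u^+\in\mathrm{hull}(w_j)\subseteq X=\mathrm{hull}(w_0)$. So $X$ is dominated. The other class is not close. If $p_j$ is the first element of $X$, then $p_jw_j$ comes after $p_jw_0$ and before the edges that join $w_0$ to the other $p$'s, which exist as $k\ge2$. So the edges at $w_0$ do not form an interval.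

*Their order chromatic number is $2$.* Use $X$ in its order as rows, and $w_0,w_1,\dots,w_k$ in this order as columns. Since $p_jw_0<p_jw_j$ and each $q_j$ has a single edge, the edge order is the lexicographic one. So the tree embeds in $L_{2k,k+1}$, hence in $L_{2k}$ because $k+1\le2k$. By Proposition 1 with $t=2k\ge4$ its extremal function is $o(n^2)$, and (1) applies.

By Theorem 2, each of these trees has extremal function $n2^{\Theta(\sqrt{\log n})}$. The case $k=2$ with order $p_1<q_2<q_1<p_2$ is $H_0$ itself: put $v_0,\dots,v_6=q_1,w_1,p_1,w_0,p_2,w_2,q_2$. The edge order
$$p_1w_0<p_1w_1<q_2w_2<q_1w_1<p_2w_0<p_2w_2$$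
then reads $f_3<f_2<f_6<f_1<f_4<f_5$, which is (3).
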